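# A complete Boolean algebra inside $\mathcal P(\mathbb N)/\mathrm{fin}$ that is nowhere $\sigma$-centered

## 1. $\sigma$-centered algebras embed, and the converse problem

Write $\omega=\mathbb N$. The algebra $\mathcal P(\mathbb N)/\mathrm{fin}$ is the power set of $\mathbb N$ modulo the ideal of finite sets, and $[A]_{\mathrm{fin}}$ is the class of $A$. All Boolean algebras below satisfy $0\neq 1$.

**Definitions.** An algebra $B$ *embeds* into $\mathcal P(\mathbb N)/\mathrm{fin}$ if there is an injective Boolean homomorphism from $B$ into it. A set $C\subseteq B$ is *centered* if every finite subset of $C$ has nonzero meet. $B$ is *$\sigma$-centered* if $B\setminus\{0\}$ is a union of countably many centered sets. $B$ is *complete* if every subset has a supremum, and *ccc* if every family of pairwise disjoint nonzero elements is countable. For $b\in B\setminus\{0\}$, $B\restriction b$ is the algebra $\{c\in B:c\le b\}$ with unit $b$.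

Every centered set extends to an ultrafilter, and every ultrafilter is centered. So $B$ is $\sigma$-centered if and only if there is a countable set $X$ of ultrafilters on $B$ with $\bigcup X=B\setminus\{0\}$. For example, $\mathcal P(\omega)$ is $\sigma$-centered, since every nonempty $a$ lies in some $C_n=\{a:n\in a\}$. More generally, if $D\subseteq B\setminus\{0\}$ is countable and dense (every nonzero element is above some $d\in D$), then the centered sets $\{b:b\ge d\}$ cover $B\setminus\{0\}$. Two disjoint elements never lie in one centered set, so a $\sigma$-centered algebra is ccc.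

Here is the easy case.

**Proposition 1.** Every $\sigma$-centered Boolean algebra embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$.

**Proof.** Let $X$ be a countable set of ultrafilters on $B$ with $\bigcup X=B\setminus\{0\}$. Choose $\theta:\omega\to X$ that takes every value infinitely often, and put
$$\varphi(b)=[\{n: b\in\theta(n)\}]_{\mathrm{fin}}.$$
For an ultrafilter $x$ we have $b\wedge c\in x$ iff $b\in x$ and $c\in x$, and $\neg b\in x$ iff $b\notin x$. So $b\mapsto\{n:b\in\theta(n)\}$ is a homomorphism into $\mathcal P(\omega)$, and $\varphi$ is a homomorphism. If $b\ne0$, then $b\in x$ for some $x\in X$, and $\theta(n)=x$ for infinitely many $n$. Hence $\varphi(b)\ne0$, and $\varphi$ is injective. $\square$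

What changes in general? Without completeness the converse fails at once. Let $\{A_\xi:\xi<\omega_1\}$ be infinite subsets of $\mathbb N$ with pairwise finite intersections, and let $B$ be the algebra of finite and cofinite subsets of $\omega_1$. Send a finite set $a$ to the class of $\bigcup_{\xi\in a}A_\xi$ and a cofinite set to the complement of the image of its complement. This is a homomorphism because the $A_\xi$ are almost disjoint. It is injective because each $A_\xi$ is infinite and no finite union of them is almost all of $\mathbb N$ (some further $A_\eta$ is almost disjoint from it). But $B$ has uncountably many atoms, so it is not ccc, hence not $\sigma$-centered. Nor is it complete: if $S\subset\omega_1$ is infinite with infinite complement, an upper bound of $\{\{\xi\}:\xi\in S\}$ is a cofinite set containing $S$, and removing a point outside $S$ gives a smaller one.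

For complete algebras we are led to a question from Alan Dow and Klaas Pieter Hart, "The measure algebra does not always embed", arXiv:math/9905016 (1999): *is it consistent that every complete Boolean algebra that is embeddable into $\mathcal P(\mathbb N)/\mathrm{fin}$ must be $\sigma$-centered?* The answer is no, because ZFC proves the following.

**Theorem 2 (ZFC).** There is a complete Boolean algebra $B$ such that

1. $B$ embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$;
2. for every $b\in B\setminus\{0\}$ the algebra $B\restriction b$ is not $\sigma$-centered; in particular $B$ is not $\sigma$-centered;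
3. $B$ is ccc, $|B|=\mathfrak c$, and $B$ is the union of an increasing $\omega_1$-chain of $\sigma$-centered subalgebras, each closed under arbitrary joins of $B$. In particular $B\setminus\{0\}$ is a union of exactly $\aleph_1$ (and not $\aleph_0$) centered sets.

So the statement "every complete Boolean algebra embeddable into $\mathcal P(\mathbb N)/\mathrm{fin}$ is $\sigma$-centered" is refutable in ZFC, and hence, if ZFC is consistent, it is not consistent with ZFC.

## 2. Sequences of ultrafilters that change modulo finite

The first thing to try is to reuse the proof of Proposition 1: take some sequence $(x_n)_{n\in\omega}$ of ultrafilters on $B$ and put $\varphi(b)=[\{n:b\in x_n\}]_{\mathrm{fin}}$. This is always a homomorphism. But if it is injective, every $b\neq0$ lies in some (indeed infinitely many) $x_n$, so the countably many centered sets $x_n$ cover $B\setminus\{0\}$. One sequence of ultrafilters on all of $B$ therefore embeds $\sigma$-centered algebras and nothing else.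

That formula does not use all the freedom in $\mathcal P(\mathbb N)/\mathrm{fin}$: the sequence has no need to be the same for all $b$. Suppose $B$ is an increasing union of subalgebras $B^\alpha$ ($\alpha<\omega_1$), each with its own sequence $\theta_\alpha(n)$, $n\in\omega$, of ultrafilters on $B^\alpha$. For the resulting maps to agree, it is enough that $\theta_\beta(n)\cap B^\alpha=\theta_\alpha(n)$ for *all but finitely many* $n$. Each $B^\alpha$ is then $\sigma$-centered, but nothing forces the union to be so. The next theorem says when such sequences can be built.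

**Theorem 3.** Let $B=\bigcup_{\alpha<\omega_1}B^\alpha$ be an increasing union of subalgebras. For each $\alpha$ let $X^\alpha$ be a countable set of ultrafilters on $B^\alpha$ such that $\bigcup X^\alpha=B^\alpha\setminus\{0\}$ and, for $\alpha<\beta$, $\{x\cap B^\alpha:x\in X^\beta\}=X^\alpha$. Then $B$ embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$.

**Proof.** Each $X^\alpha$ is nonempty, as $1\in\bigcup X^\alpha$. By recursion on $\alpha$ we construct $\theta_\alpha:\omega\to X^\alpha$ such that every fibre $\theta_\alpha^{-1}(x)$, $x\in X^\alpha$, is infinite, and such that for $\alpha<\beta$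
$$\theta_\beta(n)\cap B^\alpha=\theta_\alpha(n)\quad\text{for all but finitely many } n. \tag{1}$$

**Step 1: start and successors.** The purpose is to refine without any error. Let $\theta_0$ be any infinite-to-one surjection onto $X^0$. For $\beta=\alpha+1$ and each $x\in X^\alpha$, the set of $y\in X^\beta$ with $y\cap B^\alpha=x$ is countable and, by hypothesis, nonempty. Split the infinite set $\theta_\alpha^{-1}(x)$ into infinite pieces, one for each such $y$, and let $\theta_\beta=y$ on the piece of $y$. Every $y\in X^\beta$ gets a piece, because $y\cap B^\alpha\in X^\alpha$. Now $\theta_\beta(n)\cap B^\alpha=\theta_\alpha(n)$ for all $n$. For $\alpha'<\alpha$ we get $\theta_\beta(n)\cap B^{\alpha'}=\theta_\alpha(n)\cap B^{\alpha'}$, which equals $\theta_{\alpha'}(n)$ for almost all $n$.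

**Step 2: limits.** Here finitely many errors must be allowed, and we must still hit every element of $X^\delta$ infinitely often. Let $\delta$ be a limit, $\alpha_0<\alpha_1<\cdots$ with supremum $\delta$, and let $X^\delta=\{t_l:l<\omega\}$, with repetitions allowed. Choose $0=n_0<n_1<\cdots$ such that

* for $n\ge n_j$ and $i\le j$: $\theta_{\alpha_j}(n)\cap B^{\alpha_i}=\theta_{\alpha_i}(n)$;
* for each $l\le j$ there are at least $j+1$ many $n\in[n_j,n_{j+1})$ with $\theta_{\alpha_j}(n)=t_l\cap B^{\alpha_j}$.

The first condition is trivial for $j=0$, and for each later $j$ it consists of finitely many conditions that hold for almost all $n$, so it holds once $n_j$ is large. The second holds once $n_{j+1}$ is large, since $t_l\cap B^{\alpha_j}\in X^{\alpha_j}$ has an infinite fibre under $\theta_{\alpha_j}$.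

For $n\in[n_j,n_{j+1})$ we choose $\theta_\delta(n)\in X^\delta$ with $\theta_\delta(n)\cap B^{\alpha_j}=\theta_{\alpha_j}(n)$; such an element exists by hypothesis. We do it so that each $t_l$ with $l\le j$ is a value on this block. This is possible: at most $j+1$ indices $l\le j$ share a given restriction $t_l\cap B^{\alpha_j}$, and at least $j+1$ arguments in the block have that value under $\theta_{\alpha_j}$, so different indices can be given different arguments. Hence each $t_l$ is taken in every block with $j\ge l$, that is, infinitely often.

For (1), let $n\ge n_i$, say $n\in[n_j,n_{j+1})$ with $j\ge i$. Then $\theta_\delta(n)\cap B^{\alpha_i}=\theta_{\alpha_j}(n)\cap B^{\alpha_i}=\theta_{\alpha_i}(n)$. For arbitrary $\alpha<\delta$ pick $\alpha_i>\alpha$. For almost all $n$, $\theta_\delta(n)\cap B^\alpha=\theta_{\alpha_i}(n)\cap B^\alpha=\theta_\alpha(n)$.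

**Step 3: the embedding.** For $b\in B^\alpha$ put $\varphi(b)=[\{n:b\in\theta_\alpha(n)\}]_{\mathrm{fin}}$. If $\alpha<\beta$ and $b\in B^\alpha$, then for almost all $n$ we have $b\in\theta_\beta(n)\iff b\in\theta_\beta(n)\cap B^\alpha=\theta_\alpha(n)$. So $\varphi(b)$ does not depend on $\alpha$. On each $B^\alpha$ it is a homomorphism, as in Proposition 1, so it is one on $B$. If $0\ne b\in B^\alpha$, choose $x\in X^\alpha$ with $b\in x$; since $\theta_\alpha(n)=x$ infinitely often, $\varphi(b)\neq0$. $\square$

## 3. Suslin trees and coherent injections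

We now need a complete algebra that satisfies the hypotheses of Theorem 3 and is not $\sigma$-centered. One preliminary notion.

**Definition.** Let $P$ be a preorder; $p,q\in P$ are *compatible* if some $t$ satisfies $t\le p$ and $t\le q$. Taking the downward closed sets as open sets, the regular open sets form a complete Boolean algebra $RO(P)$. For $p\in P$, let $[p]$ be the interior of the closure of $\{q:q\le p\}$; explicitly, $[p]=\{r:\text{every } r'\le r\text{ is compatible with }p\}$. The textbook facts are that $p\mapsto[p]$ maps $P$ into $RO(P)\setminus\{0\}$, is order preserving, has dense range, and that $[p]\wedge[q]\ne0$ iff $p,q$ are compatible.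

**Example: a Suslin tree would do.** Let $T$ be a normal Suslin tree. What we use is that $T$ has height $\omega_1$ and no uncountable chains or antichains, that its levels $T_\alpha$ are countable, and that every node has extensions at all higher levels. Longer nodes count as stronger. Every node is comparable with a node of level $\alpha$, so $T_\alpha$ is a maximal antichain and $B^\alpha=\{\bigvee_{t\in S}[t]:S\subseteq T_\alpha\}$ is a countably generated copy of $\mathcal P(T_\alpha)$. For $\alpha<\beta$ and $t\in T_\alpha$, $[t]$ is the join of the $[t']$ with $t'\in T_\beta$ extending $t$, so $B^\alpha\subseteq B^\beta$. Each element of $RO(T)$ is the join of an antichain of nodes; it is countable, its levels are bounded, and so $RO(T)=\bigcup_\alpha B^\alpha$. Let $X^\alpha$ consist of the principal ultrafilters $x_t=\{b\in B^\alpha:[t]\le b\}$, $t\in T_\alpha$. If $t'\in T_\beta$ extends $t\in T_\alpha$, then $x_{t'}\cap B^\alpha=x_t$, and every $t\in T_\alpha$ has such a $t'$. So Theorem 3 applies and $RO(T)$ embeds. It is not $\sigma$-centered: otherwise $T$ would be a union of countably many sets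 of pairwise compatible, that is, comparable nodes, and one of these would be an uncountable chain.

But we must work in ZFC alone, without assuming that Suslin trees exist. What ZFC does give is a coherent family of injections. Write $f=^*g$ if two functions on the same domain differ at only finitely many arguments.

**Lemma 4.** There are injections $e_\alpha:\alpha\to\omega$ ($\alpha<\omega_1$) with $e_\beta|\alpha=^*e_\alpha$ for $\alpha<\beta$.

This is standard (Kunen, *Set Theory*, the construction of an Aronszajn tree).

**Proof.** We also require $\omega\setminus\operatorname{ran}e_\alpha$ to be infinite. Let $e_0=\emptyset$, and let $e_{\alpha+1}$ extend $e_\alpha$ by giving $\alpha$ a value outside $\operatorname{ran}e_\alpha$. Let $\delta$ be a limit, $\delta=\sup_n\alpha_n$ with $\alpha_n$ strictly increasing.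

We first build injections $e'_n=^*e_{\alpha_n}$ on $\alpha_n$ with $e'_n\subseteq e'_{n+1}$, so that their union is defined on $\delta$. Put $e'_0=e_{\alpha_0}$. Given $e'_n$, let $e'_{n+1}$ be $e'_n$ on $\alpha_n$ and $e_{\alpha_{n+1}}$ on $[\alpha_n,\alpha_{n+1})$, with corrections at the $\eta\in[\alpha_n,\alpha_{n+1})$ whose value $e_{\alpha_{n+1}}(\eta)$ collides with some $e'_n(\xi)$. Since $e_{\alpha_{n+1}}$ is injective, such a $\xi$ satisfies $e'_n(\xi)\ne e_{\alpha_{n+1}}(\xi)$, and because $e'_n=^*e_{\alpha_n}=^*e_{\alpha_{n+1}}|\alpha_n$ there are finitely many such $\xi$, hence finitely many such $\eta$. Give these $\eta$ new distinct values outside $\operatorname{ran}e'_n\cup\operatorname{ran}e_{\alpha_{n+1}}$. This union exceeds $\operatorname{ran}e_{\alpha_{n+1}}$ by finitely many points, so it has infinite complement. Then $e'_{n+1}$ is injective and $e'_{n+1}=^*e_{\alpha_{n+1}}$.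

Let $e'=\bigcup_ne'_n$. To keep infinitely many values free, let $e_\delta=e'$ except that $e_\delta(\alpha_n)=e'(\alpha_{2n})$. It is injective and omits every $e'(\alpha_{2n+1})$. Below each $\alpha_n$ it differs from $e'$ at finitely many points only. For $\alpha<\delta$, pick $\alpha_n>\alpha$; then $e_\delta|\alpha=^*e'_n|\alpha=^*e_{\alpha_n}|\alpha=^*e_\alpha$. $\square$

Let $U_\alpha=\{u\in\omega^\alpha:u=^*e_\alpha\}$. It is countable. For $\alpha\le\beta$,
$$u\in U_\beta\Rightarrow u|\alpha\in U_\alpha,\qquad u\in U_\alpha\Rightarrow u\cup e_\beta|[\alpha,\beta)\in U_\beta. \tag{2}$$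
So $T=\bigcup_{\alpha<\omega_1}U_\alpha$, ordered by extension, is a tree with countable levels in which every node extends to all higher levels. It is natural to repeat the Suslin argument with this $T$.

**Where this breaks.** $T$ is not ccc. Since $\omega_1$ is uncountable, there is an $n$ such that $e_{\alpha+1}(\alpha)=n$ for uncountably many $\alpha$. The corresponding nodes $e_{\alpha+1}$ are pairwise incomparable: if $e_{\alpha+1}\subset e_{\alpha'+1}$ with $\alpha<\alpha'$ both of this kind, then $e_{\alpha'+1}(\alpha)=n=e_{\alpha'+1}(\alpha')$, against injectivity. The step of the Suslin argument that needed ccc, namely that every element of $RO(T)$ lies in some $B^\alpha$, is no longer available.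

On the other hand, injectivity is what will prevent centeredness: an uncountable set of $e_\alpha$'s cannot agree pairwise, since their union would inject $\omega_1$ into $\omega$. So we keep the coherent injections and relax the order. Two nodes that disagree at finitely many places should still be compatible, at the price of a finite amount of recorded information.

## 4. A preorder in which finite disagreements can be repaired

For $i\in\omega^\omega$, $i|m$ denotes the restriction to $m$, an element of $\omega^{<\omega}$ of length $m$.

**Definition.** For a finite partial function $s:\omega^{<\omega}\rightharpoonup\mathbb Z$ and $i\in\omega^\omega$, let $\approx_{i,s}$ be the following relation on $\omega$: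
$$m\approx_{i,s}m'\iff m=m',\ \text{or } i|m,\,i|m'\in\operatorname{dom}s \text{ and } s(i|m)-i(m)=s(i|m')-i(m').$$

It is an equivalence relation, and it grows with $s$: if $s\subseteq s'$, then $m\approx_{i,s}m'$ implies $m\approx_{i,s'}m'$. For example, let $i(0)=3$, $i(1)=5$, $s(\emptyset)=10$, $s(\langle3\rangle)=12$. Then $s(i|0)-i(0)=7=s(i|1)-i(1)$, so $0\approx_{i,s}1$. If $j(0)=3$ and $j(1)=6$, the same two nodes are used, but $10-3\ne12-6$, so $0\not\approx_{j,s}1$.

**Definition.** $P^\alpha$ is the set of all $p=(\alpha,s,F,u)$ with $s$ as above, $F\subset\omega^\omega$ finite, and $u:F\to U_\alpha$. Let $P=\bigcup_{\alpha<\omega_1}P^\alpha$, and call $\alpha$ the *level* of $p$. Write $p=(\alpha_p,s_p,F_p,u_p)$. Put $q\le p$ iff $\alpha_q\ge\alpha_p$, $s_q\supseteq s_p$, $F_q\supseteq F_p$, and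
$$u_q(i)(\xi)\approx_{i,s_q}u_p(i)(\xi)\quad\text{for all } i\in F_p,\ \xi<\alpha_p. \tag{3}$$

This is reflexive. It is transitive: if $r\le q\le p$, then for $i\in F_p$, $\xi<\alpha_p$ we have $u_r(i)(\xi)\approx_{i,s_r}u_q(i)(\xi)$, and $u_q(i)(\xi)\approx_{i,s_q}u_p(i)(\xi)$ persists for $\approx_{i,s_r}$ because $s_q\subseteq s_r$.

**Example.** Every function $1\to\omega$ is in $U_1$. Let $p=(1,\emptyset,\{i\},u)$ and $q=(1,\emptyset,\{i\},u')$ with $u(i)(0)=0$ and $u'(i)(0)=1$. As nodes of the tree $T$, $u(i)$ and $u'(i)$ are incompatible. In $P$ they are compatible: with $s=\{(\emptyset,i(0)),(i|1,i(1))\}$ we have $0\approx_{i,s}1$, and $(1,s,\{i\},u)$ extends both. The price is visible: any $r\le p,q$ has $0\approx_{i,s_r}u_r(i)(0)\approx_{i,s_r}1$, so $s_r$ is defined at $\emptyset$ and $i|1$ and $s_r(i|1)-s_r(\emptyset)=i(1)-i(0)$. If $p$ and $q$ already shared an $s$ violating this equation, they would be incompatible.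

The numbers $i(m)$ in the definition allow this price to be chosen through $i$; Section 8 uses it.

**Moving between levels.** Let $p$ have level $\beta$. For $\alpha\le\beta$ let $p|\alpha=(\alpha,s_p,F_p,(u_p(i)|\alpha)_{i\in F_p})$, and for $\gamma\ge\beta$ let $p{\uparrow}\gamma=(\gamma,s_p,F_p,(u_p(i)\cup e_\gamma|[\beta,\gamma))_{i\in F_p})$. By (2) these are in $P$.

**Lemma 5.**

* **(P1)** $p\le p|\alpha$ and $p{\uparrow}\gamma\le p$.
* **(P2)** If $q\le p$ and $\alpha_p\le\alpha\le\alpha_q$, then $q|\alpha\le p$.
* **(P3)** If $p\in P^\beta$, $\alpha\le\beta$, $q\in P^\alpha$ and $q\le p|\alpha$, then $p,q$ have a common extension.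
* **(P4)** If $a\in P^\alpha$ and $p$ has level $\ge\alpha$, then $p,a$ are compatible iff $p|\alpha,a$ are compatible.

**Proof.** In (P1) the relevant values in (3) are equal. In (P2), $q|\alpha$ has the same $s$ and $F$ as $q$, its level is at least $\alpha_p$, and (3) involves only $\xi<\alpha_p\le\alpha$.

For (P3) let $t=(\beta,s_q,F_q,w)$ with $w(i)=u_p(i)$ for $i\in F_p$ and $w(i)=u_q(i)\cup e_\beta|[\alpha,\beta)$ for $i\in F_q\setminus F_p$. Since $s_q\supseteq s_p$ and $F_q\supseteq F_p$, clearly $t\le p$. To see $t\le q$, let $\xi<\alpha$. For $i\in F_p$ we have $w(i)(\xi)=u_p(i)(\xi)\approx_{i,s_q}u_q(i)(\xi)$, because $q\le p|\alpha$. For $i\in F_q\setminus F_p$ we have $w(i)(\xi)=u_q(i)(\xi)$.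

For (P4), if $t\le p,a$, then $t\le p|\alpha$ by (P1). Conversely let $t\le p|\alpha$ and $t\le a$. Both have level $\alpha$, so by (P2) $t|\alpha\in P^\alpha$ is below $p|\alpha$ and below $a$. By (P3), $p$ and $t|\alpha$ have a common extension, and it is below $p$ and $a$. $\square$

## 5. The countable chain condition

**Lemma 6.** $P$ is ccc: every uncountable family of conditions contains two compatible ones.

**Proof.** Let $p_\xi=(\alpha_\xi,s_\xi,F_\xi,u_\xi)$, $\xi<\omega_1$. By the $\Delta$-system lemma, pass to an uncountable set of indices on which $F_\xi\cap F_\eta=F$ for all $\xi\ne\eta$. Pass again so that $\alpha_\xi$ is either constant or strictly increasing in $\xi$.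

**Step 1: a sufficient condition for compatibility.** The purpose is to see that only $i\in F$ matter.

(\*) *If $\alpha_\xi\le\alpha_\eta$, $\xi\neq\eta$, and $s'\supseteq s_\xi\cup s_\eta$ is a finite function with $u_\xi(i)(\zeta)\approx_{i,s'}u_\eta(i)(\zeta)$ for all $i\in F$, $\zeta<\alpha_\xi$, then $p_\xi,p_\eta$ are compatible.*

A common extension is $(\alpha_\eta,s',F_\xi\cup F_\eta,w)$ with $w(i)=u_\eta(i)$ for $i\in F_\eta$ and $w(i)=u_\xi(i)\cup e_{\alpha_\eta}|[\alpha_\xi,\alpha_\eta)$ for $i\in F_\xi\setminus F$. It is below $p_\eta$ since $w$ extends $u_\eta$. It is below $p_\xi$ by the assumption for $i\in F$, and by equality for $i\in F_\xi\setminus F$.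

**Step 2: constant level.** If $\alpha_\xi=\alpha$ for all $\xi$, there are countably many possibilities for $s_\xi$ and for $u_\xi|F:F\to U_\alpha$. So two of the conditions share both, and (\*) applies with $s'=s_\xi=s_\eta$.

**Step 3: making the conditions uniform.** From now on $\alpha_\xi$ is strictly increasing. We find a number $M$ below which everything is recorded and above which $u_\xi(i)$ is simply $e_{\alpha_\xi}$. For each $\xi$ choose $M_\xi\in\omega$ such that the $i|M_\xi$ ($i\in F$) are pairwise distinct; $\operatorname{dom}s_\xi\subseteq\omega^{<M_\xi}$; and whenever $i\in F$ and $u_\xi(i)(\zeta)\ne e_{\alpha_\xi}(\zeta)$ (finitely many cases), both numbers are $<M_\xi$. Strengthen $p_\xi$ by enlarging $s_\xi$ so that $i|m\in\operatorname{dom}s_\xi\subseteq\omega^{<M_\xi}$ for all $i\in F$, $m<M_\xi$. Enlarging $s_\xi$ alone does give a stronger condition, and if two strengthened conditions are compatible, so are the original ones. There are countably many pairs $(M_\xi,s_\xi)$, so pass to an uncountable set on which $M_\xi=M$ and $s_\xi=s$.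

Let $E_\xi=\{\zeta<\alpha_\xi:e_{\alpha_\xi}(\zeta)<M\}$. It has at most $M$ elements, as $e_{\alpha_\xi}$ is injective. For $i\in F$, the choice of $M$ gives
$$\zeta\in E_\xi\Rightarrow u_\xi(i)(\zeta)<M,\qquad \zeta\in\alpha_\xi\setminus E_\xi\Rightarrow u_\xi(i)(\zeta)=e_{\alpha_\xi}(\zeta)\ge M. \tag{4}$$
For $\zeta\in E_\xi$ and $i\in F$ let $v_\xi(i,\zeta)=s(i|m)-i(m)$ with $m=u_\xi(i)(\zeta)<M$; this is defined because $i|m\in\operatorname{dom}s$.

Pass to an uncountable set on which the $E_\xi$ form a $\Delta$-system with root $E$ and the $u_\xi(i)|E$ ($i\in F$) do not depend on $\xi$; these are finite functions into $\omega$, so there are countably many possibilities.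

**Step 4: choosing the pair and listing the disagreements.** Fix $\xi$. The sets $E_\eta\setminus E$ are pairwise disjoint and $\alpha_\xi$ is countable, so at most countably many of them meet $\alpha_\xi$. Choose $\eta>\xi$ with $(E_\eta\setminus E)\cap\alpha_\xi=\emptyset$. Let $\zeta<\alpha_\xi$ and $i\in F$.

If $\zeta\in E$, then $u_\xi(i)(\zeta)=u_\eta(i)(\zeta)$ and nothing has to be done. If $\zeta\notin E$, then $\zeta\notin E_\eta$, so $u_\eta(i)(\zeta)=e_{\alpha_\eta}(\zeta)\ge M$ by (4). In this case either $\zeta\in D_1:=E_\xi\setminus E$, and $u_\xi(i)(\zeta)<M$; or $\zeta\notin E_\xi$, and $u_\xi(i)(\zeta)=e_{\alpha_\xi}(\zeta)\ge M$. In the latter case there is work only if $\zeta$ lies in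
$$D_2=\{\zeta\in\alpha_\xi\setminus(E\cup E_\xi):e_{\alpha_\xi}(\zeta)\ne e_{\alpha_\eta}(\zeta)\}.$$
$D_1$ is finite, and $D_2$ is finite by coherence. So by (\*) it suffices to find a finite function $s'\supseteq s$ such that, writing $g_i(m)=s'(i|m)-i(m)$, for all $i\in F$:

* (a) $g_i(e_{\alpha_\eta}(\zeta))$ is defined and equals $v_\xi(i,\zeta)$ for $\zeta\in D_1$;
* (b) $g_i(e_{\alpha_\xi}(\zeta))$ and $g_i(e_{\alpha_\eta}(\zeta))$ are defined and equal for $\zeta\in D_2$.

Indeed (a) says $u_\xi(i)(\zeta)\approx_{i,s'}u_\eta(i)(\zeta)$ on $D_1$, and (b) says it on $D_2$.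

**Step 5: the requirements do not conflict.** This is where injectivity of both $e$'s is used. Let
$$N=\{e_{\alpha_\eta}(\zeta):\zeta\in D_1\cup D_2\}\cup\{e_{\alpha_\xi}(\zeta):\zeta\in D_2\}\subset[M,\omega),$$
and make $N$ a directed graph with an arrow $e_{\alpha_\xi}(\zeta)\to e_{\alpha_\eta}(\zeta)$ for each $\zeta\in D_2$. Since $e_{\alpha_\xi}$ is injective, each vertex has at most one outgoing arrow; since $e_{\alpha_\eta}$ is injective, each has at most one incoming arrow. So the components are directed paths (possibly single points) or directed cycles, and a component has at most one vertex without incoming arrow. The vertices $e_{\alpha_\eta}(\zeta)$, $\zeta\in D_1$, are distinct, and they have no incoming arrow: such an arrow would come from some $\zeta'\in D_2$ with $e_{\alpha_\eta}(\zeta')=e_{\alpha_\eta}(\zeta)$, and $\zeta'\neq\zeta$ as $D_1\cap D_2=\emptyset$. Hence each component contains at most one of them. So for each $i\in F$ there is $\mathrm{val}_i:N\to\mathbb Z$, constant on components, with $\mathrm{val}_i(e_{\alpha_\eta}(\zeta))=v_\xi(i,\zeta)$ for $\zeta\in D_1$. Put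
$$s'=s\cup\{(i|m,\ \mathrm{val}_i(m)+i(m)):i\in F,\ m\in N\}.$$
This is a function. The nodes $i|m$ with $m\ge M$ are not in $\operatorname{dom}s\subseteq\omega^{<M}$, and distinct pairs $(i,m)$ give distinct nodes, because the $i|M$ are distinct. Now $g_i(m)=\mathrm{val}_i(m)$ on $N$, so (a) and (b) hold. $\square$

**Remark (why all of $\omega^\omega$ is used).** For nonempty $I\subseteq\omega^\omega$ let $P_I=\{p\in P:F_p\subseteq I\}$. The proof above only enlarges $s$ and uses $F_\xi\cup F_\eta$, so it stays inside $P_I$ and shows that $P_I$ is ccc. If $|I|\le\aleph_1$, then $|P_I|\le\aleph_1$. By a textbook consequence of Martin's axiom, under $\mathrm{MA}_{\aleph_1}$ every ccc preorder of size at most $\aleph_1$ is a union of countably many sets $C_k$ in each of which any finitely many elements have a common lower bound. Then the sets $\{b:b\ge[p]\text{ for some }p\in C_k\}$ are centered and cover $RO(P_I)\setminus\{0\}$. So under $\mathrm{MA}_{\aleph_1}$ no $P_I$ with $|I|\le\aleph_1$ could replace $P$.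

## 6. The complete algebra and its filtration

Let $B=RO(P)$. Two consequences of the facts recalled in Section 3 are used throughout.

(i) For $A\subseteq P$: $[p]\wedge\bigvee_{a\in A}[a]\ne0$ iff $p$ is compatible with some $a\in A$. This is because $[p]\wedge\bigvee_{a\in A}[a]=\bigvee_{a\in A}([p]\wedge[a])$.

(ii) $[p]\le b$ iff $[q]\wedge b\ne0$ for all $q\le p$. If $[p]\le b$ and $q\le p$, then $[q]\wedge b=[q]\ne0$. If $[p]\not\le b$, choose $r$ with $[r]\le[p]\wedge\neg b$; $r$ and $p$ are compatible, and any $q\le r,p$ has $[q]\wedge b=0$.

By Lemma 6 and density, $B$ is ccc. A maximal antichain $A$ among the $p$ with $[p]\le b$ satisfies $b=\bigvee_{a\in A}[a]$: otherwise there is $p$ with $[p]\le b\wedge\neg\bigvee_{a\in A}[a]$, which is incompatible with all of $A$. So each $b\in B$ is the join of a countable antichain from $P$. Since $|P|\le\mathfrak c$ (there are $\aleph_1$ levels, countably many $s$, $\mathfrak c$ many $F$, countably many $u$ for given $\alpha$ and $F$), this gives $|B|\le\mathfrak c^{\aleph_0}=\mathfrak c$. The conditions $(0,\{(\emptyset,v)\},\emptyset,\emptyset)$, $v\in\mathbb Z$,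 are pairwise incompatible, so their classes are infinitely many disjoint nonzero elements, and distinct subsets of these have distinct joins. Hence $|B|=\mathfrak c$.

Let $B^\alpha=\{\bigvee_{a\in A}[a]:A\subseteq P^\alpha\}$.

**Lemma 7.** Each $B^\alpha$ is a subalgebra of $B$ closed under arbitrary joins; $B^\alpha\subseteq B^\beta$ for $\alpha<\beta$; $B=\bigcup_{\alpha<\omega_1}B^\alpha$; and for $b\in B^\alpha$ and $p$ of level $\ge\alpha$:
$$b\wedge[p]\neq0\iff b\wedge[p|\alpha]\ne0. \tag{5}$$

**Proof.** *Subalgebra.* Closure under joins is clear, so we need complements. For $A\subseteq P^\alpha$ let $A^\perp$ be the set of $q\in P^\alpha$ incompatible with all $a\in A$. The joins of $A$ and of $A^\perp$ are disjoint. To see that together they give $1$, it suffices, by density, that every $[p]$ meets one of them. Replacing $p$ by some $p{\uparrow}\gamma\le p$ (P1), we may assume $p$ has level $\ge\alpha$. If $p|\alpha$ is compatible with some $a\in A$, so is $p$ by (P4). Otherwise $p|\alpha\in A^\perp$ and $p\le p|\alpha$. So the complement of $\bigvee_{a\in A}[a]$ is $\bigvee_{a\in A^\perp}[a]\in B^\alpha$.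

*Monotonicity.* Let $p\in P^\alpha$ and $\alpha<\beta$. We show $[p]=\bigvee\{[q]:q\in P^\beta,q\le p\}$. The inequality $\ge$ is clear. For $\le$ we use (ii): given $q\le p$, take $q^+\le q$ of level $\ge\beta$. Then $q^+|\beta\in P^\beta$, $q^+|\beta\le p$ by (P2), and $q^+\le q^+|\beta$, so $[q]$ meets the join.

*Union.* Each $b\in B$ is the join of a countable antichain $A\subseteq P$. For each $a\in A$ its level is a countable ordinal, so the levels are bounded by some $\alpha<\omega_1$. By monotonicity each $[a]$ is in $B^\alpha$, hence $b\in B^\alpha$.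

*Equivalence (5).* Write $b=\bigvee_{a\in A}[a]$ with $A\subseteq P^\alpha$. By (i), $b\wedge[p]\ne0$ iff $p$ is compatible with some $a\in A$; by (P4), iff $p|\alpha$ is; by (i), iff $b\wedge[p|\alpha]\ne0$. $\square$

## 7. Countably many coherent ultrafilters at each level

To apply Theorem 3 we need countable sets $X^\alpha$ of ultrafilters on $B^\alpha$, compatible under restriction. There are $\mathfrak c$ many sets $F$, so countably many centered sets have to serve them all. We do this by prescribing values on all of $\omega^{<\omega}$ and $\omega^\omega$ at once, in countably many ways.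

Let $R$ be the countable set of finitely supported $r:\omega^{<\omega}\to\mathbb Z$. Let $\mathcal C$ be the countable algebra of subsets of $\omega^\omega$ generated by the sets $\{i:\sigma\subset i\}$, $\sigma\in\omega^{<\omega}$. Let $W_\alpha$ be the set of all $z:\omega^\omega\to U_\alpha$ with finite range and all fibres in $\mathcal C$; as $U_\alpha$ and $\mathcal C$ are countable, so is $W_\alpha$. For instance, for distinct $i_0,i_1$ choose $m$ with $i_0|m\neq i_1|m$; letting $z=u_0$ on $\{i:i_0|m\subset i\}$ and $z=u_1$ elsewhere gives $z\in W_\alpha$ with $z(i_0)=u_0$, $z(i_1)=u_1$.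

For $w\in W_\beta$ and $\alpha\le\beta$ let $(w|\alpha)(i)=w(i)|\alpha$. Its fibres are finite unions of fibres of $w$, so $w|\alpha\in W_\alpha$. Every $z\in W_\alpha$ is $w|\alpha$ for some $w\in W_\beta$, namely $w(i)=z(i)\cup e_\beta|[\alpha,\beta)$, which has the same fibres as $z$. For $(r,z)\in R\times W_\alpha$ put
$$C^\alpha(r,z)=\{(\alpha,s,F,z|F): s\subset r \text{ finite},\ F\subset\omega^\omega\text{ finite}\}\subseteq P^\alpha .$$
Three facts are needed.

* Any two elements, with $s_1,F_1$ and $s_2,F_2$, have the common extension $(\alpha,s_1\cup s_2,F_1\cup F_2,z|(F_1\cup F_2))$ in $C^\alpha(r,z)$; here $s_1\cup s_2\subset r$ is a function.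
* If $p\in C^\beta(r,w)$ and $\alpha\le\beta$, then $p|\alpha\in C^\alpha(r,w|\alpha)$.
* Every $p\in P^\alpha$ lies in some $C^\alpha(r,z)$: extend $s_p$ by $0$ to some $r\in R$, separate the finitely many points of $F_p$ by disjoint sets in $\mathcal C$, let $z$ have the constant value $u_p(i)$ on the set of $i$, and the value $e_\alpha$ elsewhere.

**Lemma 8.** There are ultrafilters $x^\alpha_{r,z}$ on $B^\alpha$ ($\alpha<\omega_1$, $(r,z)\in R\times W_\alpha$) containing $\{[p]:p\in C^\alpha(r,z)\}$, with $x^\beta_{r,w}\cap B^\alpha=x^\alpha_{r,w|\alpha}$ for $\alpha<\beta$ and $(r,w)\in R\times W_\beta$.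

**Proof.** We use recursion on $\beta$. Suppose the ultrafilters at levels below $\beta$ are given, and let $(r,w)\in R\times W_\beta$. Consider
$$S=\bigcup_{\alpha<\beta}x^\alpha_{r,w|\alpha}\cup\{[p]:p\in C^\beta(r,w)\}\subseteq B^\beta .$$
It suffices that $S$ is centered. Then any ultrafilter $x^\beta_{r,w}$ on $B^\beta$ extending $S$ satisfies $x^\beta_{r,w}\cap B^\alpha\supseteq x^\alpha_{r,w|\alpha}$, and both are ultrafilters on $B^\alpha$, hence equal.

For $\alpha<\alpha'<\beta$ we have $x^{\alpha'}_{r,w|\alpha'}\cap B^\alpha=x^\alpha_{r,w|\alpha}$, so the filters in the union increase with $\alpha$. Also, finitely many elements of $C^\beta(r,w)$ have a common extension in $C^\beta(r,w)$. So the meet of a finite subset of $S$ is bounded below by some $b\wedge[p]$ with $b\in x^\alpha_{r,w|\alpha}$ for one $\alpha<\beta$, and $p\in C^\beta(r,w)$; or by some $[p]\neq0$ alone, when no $b$ occurs. In the first case $p|\alpha\in C^\alpha(r,w|\alpha)$, so $[p|\alpha]\in x^\alpha_{r,w|\alpha}$ and $b\wedge[p|\alpha]\neq0$. By (5), $b\wedge[p]\ne0$. $\square$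

**Proposition 9.** $B$ embeds into $\mathcal P(\mathbb N)/\mathrm{fin}$, and each $B^\alpha$ is $\sigma$-centered.

**Proof.** Let $X^\alpha=\{x^\alpha_{r,z}:(r,z)\in R\times W_\alpha\}$, a countable set of ultrafilters on $B^\alpha$. If $0\ne b\in B^\alpha$, then $b$ is a nonempty join of elements $[a]$ with $a\in P^\alpha$, so there is $p\in P^\alpha$ with $[p]\le b$. Choose $(r,z)$ with $p\in C^\alpha(r,z)$; then $[p]\in x^\alpha_{r,z}$, so $b\in x^\alpha_{r,z}$. Hence $\bigcup X^\alpha=B^\alpha\setminus\{0\}$, and $B^\alpha$ is $\sigma$-centered. For $\alpha<\beta$, Lemma 8 gives $\{x\cap B^\alpha:x\in X^\beta\}=\{x^\alpha_{r,w|\alpha}:(r,w)\in R\times W_\beta\}$, and this is $X^\alpha$ because every $z\in W_\alpha$ is $w|\alpha$ for some $w\in W_\beta$. With Lemma 7, Theorem 3 applies. $\square$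

This proves part 1 of Theorem 2. Since $B\setminus\{0\}=\bigcup_{\alpha<\omega_1}\bigcup X^\alpha$ is a union of $\aleph_1$ centered sets, it also proves part 3, with Section 6, except for "not $\aleph_0$", which follows from part 2.

## 8. No $B\restriction b$ is $\sigma$-centered

The plan is to suppose that countably many ultrafilters cover the nonzero elements below $b$, and to choose a single $i\in\omega^\omega$ whose repair prices, as in the example of Section 4, they all refuse from some point on. Then uncountably many $e_\alpha$ are forced to agree almost everywhere, which injectivity forbids.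

**Proposition 10.** For every $b\in B\setminus\{0\}$, $B\restriction b$ is not $\sigma$-centered.

**Proof.** Suppose $B\restriction b$ is $\sigma$-centered. Fix $p=(\gamma,s,F,u)\in P$ with $[p]\le b$. A centered set in $B\restriction b$ is centered in $B$ and extends to an ultrafilter of $B$. So there are ultrafilters $V_k$ ($k<\omega$) of $B$, possibly with repetitions, such that every nonzero $c\le[p]$ belongs to some $V_k$.

**Step 1: what an ultrafilter decides about prices.** For $\sigma\in\omega^{<\omega}$, $v\in\mathbb Z$ let $b_{\sigma,v}=[(0,\{(\sigma,v)\},\emptyset,\emptyset)]$. For fixed $\sigma$ these are pairwise disjoint, because the $s$ of a common extension is a function. For $\sigma\ne\tau$ and $d\in\mathbb Z$ let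
$$b_{\sigma,\tau,d}=\bigvee_{v\in\mathbb Z}(b_{\sigma,v}\wedge b_{\tau,v+d}).$$
Informally this says that the value at $\tau$ minus the value at $\sigma$ is $d$. For fixed $\sigma,\tau$ these are pairwise disjoint in $d$: if $d\ne d'$, then $(v,v+d)\neq(v',v'+d')$ for all $v,v'$, so one coordinate differs and $b_{\sigma,v}\wedge b_{\tau,v+d}\wedge b_{\sigma,v'}\wedge b_{\tau,v'+d'}=0$. Also $b_{\sigma,\tau,d}=b_{\tau,\sigma,-d}$. So for each $k$ there is at most one $d$ with $b_{\sigma,\tau,d}\in V_k$. If there is one, call it $R_k(\sigma,\tau)$; otherwise $R_k(\sigma,\tau)$ is undefined.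

**Step 2: choosing $i$ against all the $V_k$.** Choose $i\in\omega^\omega$ recursively with $i(0)\notin\{j(0):j\in F\}$ and, for $m\ge1$,
$$i(m)\ne i(m')+R_k(i|m',i|m)\quad\text{for all }m'<m,\ k\le m\text{ for which }R_k(i|m',i|m)\text{ is defined}.$$
At step $m$ the nodes $i|m'$ and $i|m$ are already known, and only finitely many values are excluded. Then $i\notin F$ and
$$b_{i|m',\,i|m,\,i(m)-i(m')}\notin V_k\quad\text{whenever } m'<m \text{ and } k\le m, \tag{6}$$
since otherwise $R_k(i|m',i|m)=i(m)-i(m')$.

**Step 3: uncountably many conditions in one $V_k$.** For $\gamma\le\alpha<\omega_1$ let $p_\alpha=(\alpha,s,F\cup\{i\},u_\alpha)$, where $u_\alpha(j)=u(j)\cup e_\alpha|[\gamma,\alpha)$ for $j\in F$ and $u_\alpha(i)=e_\alpha$. Then $p_\alpha\le p$, so $0\neq[p_\alpha]\le[p]$ lies in some $V_k$. Hence there are a $k$ and an uncountable $\Gamma\subseteq\omega_1$ with $[p_\alpha]\in V_k$ for all $\alpha\in\Gamma$.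

**Step 4: disagreements happen only below $k$.** Let $\alpha<\beta$ in $\Gamma$, $\xi<\alpha$, $m=e_\alpha(\xi)$, $m'=e_\beta(\xi)$, and suppose $m\ne m'$. If $q\le p_\alpha,p_\beta$, then $m\approx_{i,s_q}u_q(i)(\xi)\approx_{i,s_q}m'$ by (3). Since $m\neq m'$, $s_q$ is defined at $i|m$ and $i|m'$, and $s_q(i|m)-s_q(i|m')=i(m)-i(m')$. With $v=s_q(i|m')$ and $d=i(m)-i(m')$ we get $[q]\le b_{i|m',v}\wedge b_{i|m,v+d}\le b_{i|m',i|m,d}$.

Every nonzero element below $[p_\alpha]\wedge[p_\beta]$ is above some $[q]$ with $q\le p_\alpha,p_\beta$. Indeed it is above some $[r]$; $r$ is compatible with $p_\alpha$, say $q_1\le r,p_\alpha$; and $[q_1]\le[r]\le[p_\beta]$, so there is $q\le q_1,p_\beta$. Hence no nonzero part of $[p_\alpha]\wedge[p_\beta]$ is disjoint from $b_{i|m',i|m,d}$, that is,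
$$[p_\alpha]\wedge[p_\beta]\le b_{i|m',\,i|m,\,i(m)-i(m')}.$$
The left side is in $V_k$, so the right side is too. If $m'<m$, then (6) gives $m<k$. If $m<m'$, rewrite the right side as $b_{i|m,i|m',i(m')-i(m)}$, and (6) gives $m'<k$. In either case $\max(m,m')<k$. So
$$\text{for }\xi<\alpha<\beta,\ \alpha,\beta\in\Gamma:\quad e_\alpha(\xi)=e_\beta(\xi)\ \text{ or both } e_\alpha(\xi),e_\beta(\xi)<k . \tag{7}$$

**Step 5: an injection of an uncountable set into $\omega$.** For $\alpha\in\Gamma$ put $G_\alpha=\{\xi<\alpha:e_\alpha(\xi)\ge k\}$. Let $\alpha<\beta$ in $\Gamma$ and $\xi<\alpha$. If one of $e_\alpha(\xi),e_\beta(\xi)$ is at least $k$, then by (7) they are equal. Hence $G_\alpha=G_\beta\cap\alpha$ and $e_\beta|G_\alpha=e_\alpha|G_\alpha$. So $e=\bigcup_{\alpha\in\Gamma}e_\alpha|G_\alpha$ is a function from $G=\bigcup_{\alpha\in\Gamma}G_\alpha$ into $\omega$. It is injective, because any two points of $G$ lie in a common $G_\alpha$, on which $e=e_\alpha$ is injective. For $\alpha\in\Gamma$ we have $G\cap\alpha=G_\alpha$, and $\alpha\setminus G_\alpha$ is mapped injectively into $\{0,\dots,k-1\}$ by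 $e_\alpha$. So $|\alpha\setminus G|\le k$ for all $\alpha\in\Gamma$. As $\Gamma$ is unbounded in $\omega_1$, any $k+1$ points of $\omega_1\setminus G$ would lie below some $\alpha\in\Gamma$, so $|\omega_1\setminus G|\le k$. Hence $G$ is uncountable, and $e:G\to\omega$ cannot be injective. This contradiction proves the proposition. $\square$

This is part 2 of Theorem 2, and with it "not $\aleph_0$" in part 3. Theorem 2 is proved, and the question of Section 1 is answered in the negative: it is not consistent with ZFC that every complete Boolean algebra embeddable into $\mathcal P(\mathbb N)/\mathrm{fin}$ is $\sigma$-centered.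

## 9. The same result for continuous images of $\beta\mathbb N\setminus\mathbb N$

**Corollary 11 (ZFC).** $\mathbb N^*=\beta\mathbb N\setminus\mathbb N$ has an extremally disconnected compact continuous image that is ccc, has density exactly $\aleph_1$, and has no nonempty separable open subset.

**Proof.** Let $K$ be the Stone space of $B$. It is compact, and extremally disconnected because $B$ is complete. By Stone duality the embedding of $B$ into $\mathcal P(\mathbb N)/\mathrm{fin}$ gives a continuous surjection onto $K$ from the Stone space of $\mathcal P(\mathbb N)/\mathrm{fin}$, which is $\mathbb N^*$. Every nonempty open subset of $K$ contains a nonempty clopen set, so $K$ is ccc because $B$ is.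

Suppose a nonempty open set of $K$ were separable. Then so would be a nonempty clopen subset of it, say the set of ultrafilters containing $b\ne0$. Take countably many ultrafilters $V\ni b$ that are dense in it. The centered sets $V\cap(B\restriction b)$ cover $(B\restriction b)\setminus\{0\}$, since each nonzero $c\le b$ defines a nonempty clopen subset. So $B\restriction b$ would be $\sigma$-centered, contradicting Proposition 10.

In particular $K$ is not separable, so its density is at least $\aleph_1$. Conversely, extend each of the at most $\aleph_1$ centered sets $x\in\bigcup_{\alpha<\omega_1}X^\alpha$ to an ultrafilter of $B$. Every nonzero $b\in B$ lies in one of these ultrafilters, so they form a dense set of size at most $\aleph_1$. $\square$
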